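# Depth of powers of the path ideals of a cycle

## 1. Path ideals, depth, Rees algebras and simplicial complexes

Throughout, $K$ is a field, $S=K[x_1,\dots,x_n]$, $\mathfrak m=(x_1,\dots,x_n)$, and $n>m\ge 2$ are integers. Indices of variables are read modulo $n$, so $x_0=x_n$. For $a\in\mathbb Z^n$ and $V\subseteq \mathbb Z/n$ we write
$$a(V)=\sum_{i\in V}a_i,\qquad e_V=\sum_{i\in V}e_i,\qquad x_V=\prod_{i\in V}x_i ,\qquad \mathbf 1=(1,\dots,1).$$

**Definition 1 (path ideal of a cycle).** Put $g_j=x_jx_{j+1}\cdots x_{j+m-1}$ for $j\in\mathbb Z/n$. The $m$-path ideal of the cycle of length $n$ is $J=J_{n,m}=(g_1,\dots,g_n)\subset S$.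

*Example.* $J_{3,2}=(x_1x_2,x_2x_3,x_3x_1)$ is the edge ideal of a triangle, and $J_{4,2}=(x_1x_2,x_2x_3,x_3x_4,x_4x_1)$ is that of a square. The ideal $J_{6,3}$ has six generators, from $x_1x_2x_3$ to $x_6x_1x_2$.

**Definition 2 (classes).** Let $d=\gcd(n,m)$, $n=dn'$, $m=dm'$. Then $\gcd(n',m')=1$, and $n'\ge 2$ because $d\le m<n$. For $r\in\mathbb Z/d$ let $C_r=\{i\in\mathbb Z/n:\ i\equiv r \bmod d\}$. The classes $C_r$ are exactly the orbits of $i\mapsto i+m$ on $\mathbb Z/n$, and each has $n'$ elements. A *transversal* is a set $\tau=\{\tau_r: r\in\mathbb Z/d\}$ with exactly one element $\tau_r$ in each $C_r$.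

*Example.* For $(n,m)=(6,2)$ we have $d=2$, $n'=3$, $m'=1$, $C_0=\{2,4,6\}$, $C_1=\{1,3,5\}$. A transversal is one even and one odd vertex of the hexagon.

**Definition 3 (exponent matrix).** Let $A$ be the $n\times n$ matrix with $x^{Ae_j}=g_j$. For $y\in\mathbb Z^n$ put $|y|=\sum_j y_j$. The variable $x_i$ divides $g_j$ exactly when $j\in\{i-m+1,\dots,i\}$, so $(Ay)_i=\sum_{j=i-m+1}^{i}y_j$, and hence
$$(Ay)_i-(Ay)_{i-1}=y_i-y_{i-m}. \tag{1}$$
Any $m=dm'$ consecutive indices contain exactly $m'$ elements of each class, so $g_j$ has degree $m'$ in the variables of $C_r$, and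
$$(Ay)(C_r)=m'\,|y| . \tag{2}$$
The ideal $J^t$ is generated by the monomials $x^{Ay}$ with $y\in\mathbb N^n$, $|y|=t$.

*Example.* For $(3,2)$ and $y=(1,0,1)$ we get $x^{Ay}=g_1g_3=(x_1x_2)(x_3x_1)=x_1^2x_2x_3$.

**Definition 4 (depth and local cohomology).** The depth of a finitely generated graded $S$-module $M\ne0$ is the maximal length of an $M$-regular sequence in $\mathfrak m$. For a Noetherian ring $R$, an ideal $I=(u_1,\dots,u_s)$ and a module $M$, the module $H^i_I(M)$ is the $i$-th cohomology of the Čech complex with terms $\bigoplus_{|\sigma|=p}M_{u_\sigma}$, where $\sigma\subseteq\{1,\dots,s\}$. Every element of $H^i_I(M)$ is killed by a power of $I$, and $H^0_I(M)$ is the set of elements of $M$ killed by a power of $I$. We use two textbook facts: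
$$\operatorname{depth}M=\min\{i:H^i_{\mathfrak m}(M)\neq0\},\qquad \operatorname{grade}(I,R)=\min\{i:H^i_I(R)\ne0\}\ \ (I\neq R).$$

*Example.* $H^i_{\mathfrak m}(S)=0$ for $i<n$. Also, $\operatorname{depth}M=0$ exactly when some nonzero element of $M$ is killed by $\mathfrak m$. In $S/J_{3,2}^2$ the class of $x_1x_2x_3$ is such an element. It is nonzero, since $J_{3,2}^2$ starts in degree $4$, and $x_1\cdot x_1x_2x_3=(x_1x_2)(x_1x_3)$ lies in $J_{3,2}^2$, as do the products with $x_2$ and $x_3$ by symmetry.

**Definition 5 (Rees algebra and fiber ring).** The Rees algebra of $J$ is $R=\bigoplus_{t\ge0}J^tT^t\subset S[T]$, with $J^0=S$. It is generated over $K$ by $x_1,\dots,x_n,g_1T,\dots,g_nT$. The fiber ring is $F=R/\mathfrak mR=\bigoplus_{t\ge0} J^t/\mathfrak mJ^t$.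

*Example.* The ideal $J^t$ is generated by monomials of degree $mt$, so $J^t/\mathfrak mJ^t$ is isomorphic to the $K$-span of the products of $t$ of the $g_j$. Such products have degree $mt$, so different $t$ do not interfere inside $S$, and
$$F\cong K[g_1,\dots,g_n]\subset S,\qquad g_jT\mapsto g_j .$$
In particular $F$ is a domain. For $(4,2)$ the single relation $g_1g_3=g_2g_4$ is visible, since both sides are $x_1x_2x_3x_4$.

**Definition 6 (normal affine monoids; Cohen–Macaulay rings).** An affine monoid is a finitely generated submonoid $M\subset\mathbb Z^N$. It is normal if every $w$ in the group generated by $M$ with $kw\in M$ for some $k\ge1$ lies in $M$. A Noetherian ring is Cohen–Macaulay if $\operatorname{depth}=\dim$ in every localization at a prime.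

*Example.* $\mathbb N^2$ is normal. The monoid generated by $2,3$ in $\mathbb Z$ is not: $1$ is in the group and $2\cdot1\in M$, but $1\notin M$.

We use Hochster's theorem (Ann. of Math. 96 (1972); Bruns–Herzog, *Cohen–Macaulay Rings*, Thm 6.3.5): if $M$ is a normal affine monoid, then $K[M]$ is Cohen–Macaulay. In a Cohen–Macaulay ring, $\operatorname{grade}(I,R)=\operatorname{ht}I$ for every proper ideal $I$. If $f_1,\dots,f_d$ is a regular sequence, then all associated primes of $R/(f_1,\dots,f_d)$ have height $d$. In an affine domain, $\operatorname{ht}P=\dim R-\dim R/P$ for every prime $P$.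

**Definition 7 (simplicial complexes, including two small ones).** A simplicial complex on a finite set $V$ is a collection of subsets of $V$ closed under taking subsets. The *void* complex has no faces at all, and $\{\emptyset\}$ has one. The augmented cochain complex has one basis element in degree $|\sigma|-1$ for each face $\sigma$, including $\emptyset$, and $\widetilde H^\bullet$ is its cohomology over $K$.

*Example.* The void complex has $\widetilde H^\bullet=0$, while $\widetilde H^{-1}(\{\emptyset\})=K$. The full simplex $2^\tau$ on a nonempty set, and more generally any cone, has $\widetilde H^\bullet=0$. For $|\tau|=d\ge1$, the complex $\partial\tau$ of proper subsets of $\tau$ is a $(d-2)$-sphere and $\widetilde H^{d-2}(\partial\tau)=K$. For $d=1$ this is $\{\emptyset\}$, for $d=2$ it is two points.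

Two simplicial maps $f,g:\Delta\to\Delta'$ are contiguous if $f(\sigma)\cup g(\sigma)\in\Delta'$ for every $\sigma\in\Delta$. Contiguous maps induce the same map on reduced cohomology.

## 2. Does $\gcd(n,m)-1$ bound the depth of every power from below?

The question comes from Silviu Balanescu and Mircea Cimpoeas, "Depth and Stanley depth of powers of the path ideal of a cycle graph", arXiv:2303.15032 (2023). Prove or disprove:
$$\operatorname{depth}(S/J_{n,m}^t)\ \ge\ d-1\quad\text{for all }t\ge1,\qquad d=\gcd(n,m).$$

The answer is yes. One can moreover say exactly when the bound is attained.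

> **Theorem A.** $\operatorname{depth}(S/J_{n,m}^t)\ge d-1$ for all $t\ge 1$, over any field $K$.

> **Theorem B.** Let $t_0:=\max\{s\in\mathbb Z:\ s\le n-d,\ ms\equiv d\pmod n\}$. Then $1\le t_0\le n-d$, and for every $t\ge1$:
> $$\operatorname{depth}(S/J_{n,m}^t)=d-1\iff t\ge t_0 .$$

Consequently
$$\min_{t\ge1}\operatorname{depth}(S/J_{n,m}^t)=\lim_{t\to\infty}\operatorname{depth}(S/J_{n,m}^t)=d-1,$$
so the bound is sharp for every pair $(n,m)$.

For $m=n-1$ we have $d=1$ and $ms\equiv -s$, so $t_0=n-1$. More generally, if $d=1$, then $t_0$ is the inverse of $m$ modulo $n$ in $[1,n-1]$.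

## 3. Triangle, square, hexagon

**The triangle, $(n,m)=(3,2)$.** Here $d=1$, so Theorem A says nothing, and Theorem B says that the depth is $0$ exactly for $t\ge t_0=2$. We can check this by hand. For $t=1$, $J=(x_1,x_2)\cap(x_1,x_3)\cap(x_2,x_3)$, so $\mathfrak m$ is not associated to $J$ and the depth is positive. For $t\ge2$ take $u=x_1x_2x_3\,g_1^{t-2}$. Its degree is $2t-1$, so $u\notin J^t$. By the computation in Definition 4, $x_iu\in J^2\cdot J^{t-2}=J^t$ for all $i$. So the depth is $0$.

**The square, $(n,m)=(4,2)$.** Here $d=2$, and $t_0=1$: among $s\le 2$ with $2s\equiv2 \pmod 4$ the largest is $1$. So the depth should be exactly $1$ for every $t$. Put $P=(x_1,x_3)$ and $Q=(x_2,x_4)$. Then $J=PQ$. A monomial $uv$ with $u$ in the odd and $v$ in the even variables lies in $P^t$ iff $\deg u\ge t$, and in $Q^t$ iff $\deg v\ge t$, so $J^t=P^tQ^t=P^t\cap Q^t$. This gives an exact sequence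
$$0\to S/J^t\to S/P^t\oplus S/Q^t\to S/(P^t+Q^t)\to0 .$$
The middle term has depth $2$: on $S/P^t$ the sequence $x_2,x_4$ is regular, with a nonzero quotient of finite length, and likewise for $S/Q^t$. The right-hand term is nonzero of finite length. In the long exact sequence, $H^0_{\mathfrak m}(S/J^t)$ embeds into $0$, and $0\ne H^0_{\mathfrak m}(S/(P^t+Q^t))$ embeds into $H^1_{\mathfrak m}(S/J^t)$. So the depth is $1$ for all $t\geq 1$.

**The natural attempt, and where it stops.** The square suggests a plan: let $P_r=(x_i:i\in C_r)$, write $J=\prod_rP_r$, and use that the $P_r$ live in disjoint sets of variables. The inclusion $J\subseteq\prod_rP_r$ always holds, since each $g_j$ has degree $m'\ge1$ in each class. Equality, however, holds for the square only. The product is minimally generated by $n'^d$ monomials of degree $d$, while $J$ is minimally generated by $n=dn'$ monomials of degree $m$. So equality forces $m=d\ge2$ and $n'^{d-1}=d$. Since $n'^{d-1}\ge2^{d-1}\ge d$, and the last inequality is strict for $d\ge3$, this forces $d=2$, $n'=2$.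 Already for the hexagon $(6,2)$ the monomial $x_1x_4$ lies in $P_0P_1$ but not in $J$, and the decoupling of the powers is lost.

**The hexagon, $(n,m)=(6,2)$.** Here $d=2$, and $t_0=4$: the $s\le 4$ with $2s\equiv 2\pmod 6$ satisfy $s\equiv1\pmod 3$. Remember this example. The monomial $x_1x_2\cdots x_6$ times $x_ix_j$, with $i$ odd and $j$ even, is always a product of four edges. Up to symmetry the pair $\{i,j\}$ is $\{1,2\}$ or $\{1,4\}$, and
$$x_1^2x_2^2x_3x_4x_5x_6=(x_1x_2)(x_1x_2)(x_3x_4)(x_5x_6),\qquad x_1^2x_2x_3x_4^2x_5x_6=(x_1x_2)(x_3x_4)(x_4x_5)(x_6x_1).$$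
A single monomial $x^a$ such that $x^{a+e_\tau}$ is a product of $t$ generators for *every* transversal $\tau$: this turns out to be what characterizes depth $d-1$.

Since no product structure survives for a single power, we treat all powers at once, inside the Rees algebra. For this we must know which monomials lie in $J^t$.

## 4. Membership in $J^t$ as a shortest-path problem

The aim of this section is to describe $\{(a,t):x^a\in J^t\}$ by finitely many homogeneous linear inequalities.

**Definition 8 (the graph $G$).** Let $G$ be the directed multigraph on $\mathbb Z/n$ with a *jump arc* $i-m\to i$ and a *step arc* $i\to i-1$ for each $i$. For a simple directed cycle $c$ of $G$ (no repeated vertex), let $V_c$ be the set of heads of its jump arcs and $q_c$ the number of its step arcs. The heads are distinct, so $c$ has $|V_c|$ jump arcs. The total displacement $m|V_c|-q_c$ is divisible by $n$, and we put $k_c=(m|V_c|-q_c)/n\in\mathbb Z$.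

*Example.* Let $(n,m)=(4,2)$. A simple cycle with $j$ jumps and $q$ steps has $j+q\le4$ and $2j\equiv q\pmod 4$, so $(j,q)\in\{(0,4),(1,2),(2,0),(4,0)\}$. The last does not occur, since a cycle of jumps has length $2$. The all-step cycle has $V_c=\emptyset$, $k_c=-1$. The cycles $i-2\to i\to i-1\to i-2$ have $V_c=\{i\}$, $k_c=0$. The two jump cycles have $V_c=\{1,3\}$ and $\{2,4\}$, $k_c=1$. The inequalities $a(V_c)\ge k_ct$ read $t\ge0$, $a_i\ge0$, $a_1+a_3\ge t$, $a_2+a_4\ge t$. This is the description $J^t=P^t\cap Q^t$ found above.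

*Example.* Let $(n,m)=(3,2)$. The jump $i-2\to i$ is an arc $i+1\to i$, parallel to a step. So a simple cycle goes once around, with a choice of jump or step at each arc: $V_c$ is any subset of $\mathbb Z/3$, $q_c=3-|V_c|$, and $k_c=|V_c|-1$. The inequalities are $t\ge 0$, $a_i\ge0$, $a_i+a_j\ge t$, $a_1+a_2+a_3\ge2t$.

**Lemma 1.** Let $a\in\mathbb Z^n$ and $t\ge0$. Then $x^a\in J^t$ if and only if $a(V_c)\ge k_ct$ for every simple cycle $c$ of $G$.

*Proof.* **Step 1: replace $y$ by its partial sums.** We have $x^a\in J^t$ iff there is $y\in\mathbb N^n$ with $|y|=t$ and $Ay\le a$ coordinatewise. Extend $y$ and $a$ periodically to indices in $\mathbb Z$, and let $z:\mathbb Z\to\mathbb Z$ satisfy $z_i-z_{i-1}=y_i$. Then $z_{i+n}-z_i=|y|=t$ and $z_i-z_{i-m}=(Ay)_i$. Conversely, a function $z$ with $z_{i+n}=z_i+t$ has periodic differences $y_i=z_i-z_{i-1}$ with $|y|=t$. So $x^a\in J^t$ iff there is $z:\mathbb Z\to\mathbb Z$ with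
$$z_{i+n}=z_i+t,\qquad z_{i-1}-z_i\le0,\qquad z_i-z_{i-m}\le a_i\qquad\text{for all }i\in\mathbb Z.$$

**Step 2: rewrite this on the finite graph $G$.** Such a $z$ is determined by $z_0,\dots,z_{n-1}$, and it suffices to impose the inequalities for $0\le i\le n-1$. If $i-m\ge0$, the second inequality is as it stands. If $i-m<0$, then $z_{i-m}=z_{i-m+n}-t$ and it becomes $z_i-z_{i-m+n}\le a_i-t$. The step inequality for $i\ge1$ is $z_{i-1}-z_i\le0$, and for $i=0$ it is $z_{n-1}-z_0\le t$. So we need integers $z_0,\dots,z_{n-1}$ with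
$$z_{\text{head}}-z_{\text{tail}}\le w(\text{arc})\quad\text{for every arc of }G,$$
where a jump arc with head $i$ has weight $a_i$, minus $t$ if it passes from $n-1$ to $0$ (at most once, as $m<n$), and a step arc has weight $0$, plus $t$ for the step $0\to n-1$.

**Step 3: such integers exist iff no simple cycle has negative weight.** If they exist, summing the inequalities around a cycle gives $0\le$ weight. Conversely, suppose no simple cycle has negative weight. Cutting at repeated vertices decomposes any closed walk into simple cycles, so closed walks have nonnegative weight. Deleting closed pieces from a walk therefore never increases its weight. So among all walks from $0$ to $v$ a minimal weight $D(v)$ is attained, by one of the finitely many walks without repeated vertex. Such walks exist because the step arcs run through all vertices. The weights are integers, so $D(v)\in\mathbb Z$, and prolonging a walk by an arc $v\to v'$ gives $D(v')\le D(v)+w$. Take $z=D$.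

**Step 4: compute the weight of a simple cycle.** The weight of $c$ is $a(V_c)$ minus $t$ times the net number of passages from $n-1$ to $0$. Each arc has displacement $m$ or $-1$, equal to the difference of the representatives of head and tail, plus $n$ if it passes from $n-1$ to $0$, minus $n$ if it passes from $0$ to $n-1$. Summing over $c$, the net number of passages is $(m|V_c|-q_c)/n=k_c$. So the weight is $a(V_c)-k_ct$. $\square$

**Definition 9.** For $t\ge 0$, the cycle $c$ is *violated by $(a,t)$* if $a(V_c)<k_ct$.

*Example.* For $(3,2)$ and $(a,t)=((1,1,1),2)$ the singles and pairs satisfy $1\ge0$ and $2\ge2$, while $1+1+1=3<4$. Exactly one cycle is violated, the one with $V_c=\mathbb Z/3$.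

We need three consequences.

**Localization.** For $\sigma\subseteq\mathbb Z/n$, we have $x^a\in J^tS_{x_\sigma}$ iff $x^{a+Ne_\sigma}\in J^t$ for all large $N$. The left side of the inequality for $c$ is then $a(V_c)+N|\sigma\cap V_c|$. There are finitely many $c$, so
$$x^a\in J^tS_{x_\sigma}\iff \sigma\cap V_c\ne\emptyset\ \text{ for all } c \text{ violated by }(a,t). \tag{3}$$
A cycle with $V_c=\emptyset$ is the all-step cycle, with $k_c=-1$. It is never violated, since $t\ge0$.

**Jump cycles.** The simple cycles with $q_c=0$ follow $i\mapsto i+m$, so they are exactly $d$ cycles, one for each class, with $V_c=C_r$ and $k_c=mn'/n=m'$. We call them *jump cycles*. So the jump cycle of $C_r$ is violated iff $a(C_r)<m't$. In that case we also say that $C_r$ is violated.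

**Only jump cycles contain a class.**
$$\text{If } V_c\supseteq C_r\text{ for a simple cycle } c, \text{ then } c \text{ is the jump cycle of } C_r. \tag{4}$$
Indeed $c$ contains all jump arcs with head in $C_r$, and these already form a closed cycle. A simple cycle containing a cycle equals it.

## 5. The grade of $\mathfrak mR$ in the Rees algebra: proof of Theorem A

The plan is that $H^\bullet_{\mathfrak mR}(R)$ is the direct sum of all the $H^\bullet_{\mathfrak m}(J^t)$. If we know the grade of the one ideal $\mathfrak mR$, we know a vanishing range for all $t$ simultaneously.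

**Step 1: $R$ is Cohen–Macaulay.** The ring $R$ is spanned by the monomials $x^aT^t$ with $x^a\in J^t$. By Lemma 1, $R=K[M]$ with
$$M=\{(a,t)\in\mathbb Z^{n+1}:\ t\ge0,\ a(V_c)-k_ct\ge0\text{ for all simple cycles }c\}.$$
This monoid is finitely generated, by the exponents of the generators $x_i$ and $g_jT$ of $R$. It generates the group $\mathbb Z^{n+1}$, because it contains all $(e_i,0)$ and $(Ae_1,1)$. If $w\in\mathbb Z^{n+1}$ and $kw\in M$ with $k\ge1$, dividing the inequalities by $k$ shows $w\in M$, so $M$ is normal. By Hochster's theorem $R$ is Cohen–Macaulay. It is an affine domain of dimension $\operatorname{rank}\mathbb Z^{n+1}=n+1$.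

**Step 2: the height of $\mathfrak mR$.** By Definition 5, $R/\mathfrak mR=F\cong K[g_1,\dots,g_n]$ is a domain, so $\mathfrak mR$ is prime. The dimension of a ring generated by monomials is the rank of their exponent vectors, so $\dim F=\operatorname{rank}_{\mathbb Q}A$. If $Ay=0$, then (1) gives $y_i=y_{i-m}$ for all $i$, so $y$ is constant on each class, with value $y_r$ on $C_r$, say. For such $y$, each coordinate of $Ay$ is a sum over $m$ consecutive indices, $m'$ from each class, so $Ay=(m'\sum_ry_r)\mathbf 1$. Hence $\ker A$ is cut out of this $d$-dimensional space by $\sum_ry_r=0$, $\dim\ker A=d-1$, and $\dim F=n-d+1$. Therefore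
$$\operatorname{grade}(\mathfrak mR,R)=\operatorname{ht}\mathfrak mR=(n+1)-(n-d+1)=d. \tag{5}$$
For $(4,2)$: $\dim F=3$, matching the one relation $g_1g_3=g_2g_4$, and the height is $2$.

**Step 3: translate to the powers.** By (5), $H^i_{\mathfrak mR}(R)=0$ for $i<d$. Compute with the Čech complex on $x_1,\dots,x_n$. Since $R_{x_\sigma}=\bigoplus_t(J^t)_{x_\sigma}T^t$, this complex is the direct sum of the Čech complexes of the $J^t$, so
$$H^i_{\mathfrak mR}(R)=\bigoplus_{t\ge0}H^i_{\mathfrak m}(J^t). \tag{6}$$
So $H^i_{\mathfrak m}(J^t)=0$ for all $i<d$ and all $t\ge0$.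

**Step 4: pass from $J^t$ to $S/J^t$.** Since $H^i_{\mathfrak m}(S)=0$ for $i<n$, the sequence $0\to J^t\to S\to S/J^t\to0$ gives $H^i_{\mathfrak m}(S/J^t)\cong H^{i+1}_{\mathfrak m}(J^t)$ for $i\le n-2$. As $d<n$, we have $d-1\le n-2$. Hence $H^i_{\mathfrak m}(S/J^t)=0$ for $i<d-1$, that is, $\operatorname{depth}(S/J^t)\ge d-1$ for all $t\ge1$. This proves Theorem A. $\blacksquare$

The isomorphism for $i=d-1$ gives in addition, for $t\ge1$,
$$\operatorname{depth}(S/J^t)=d-1\iff H^d_{\mathfrak m}(J^t)\ne0. \tag{7}$$
So Theorem B asks for which $t$ the module $H^d_{\mathfrak m}(J^t)$ is nonzero. By (5) and (6) some $t$ has this property. To find out which, we look at single degrees $a\in\mathbb Z^n$.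

## 6. The graded pieces of $H^d_{\mathfrak m}(J^t)$ as cohomology of complexes

**Definition 10.** Let $\Gamma_{a,t}$ be the simplicial complex of all $\sigma\subseteq\mathbb Z/n$ such that $\sigma\cap V_c=\emptyset$ for some $c$ violated by $(a,t)$. It is void if nothing is violated. Let $\Sigma=\{\sigma\subseteq\mathbb Z/n:\ \sigma\cap C_r=\emptyset\text{ for some }r\}$.

*Example.* For $(3,2)$ and $((1,1,1),2)$ the only violated cycle has $V_c=\mathbb Z/3$, so $\Gamma_{a,t}=\{\emptyset\}$, which is $\Sigma$ for $d=1$. For $(4,2)$, $\Sigma$ consists of the two disjoint edges $\{2,4\}$, $\{1,3\}$ and their faces.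

**Step 1: local cohomology in degree $a$.** By (3), the degree-$a$ part of $(J^t)_{x_\sigma}$ is $K x^a$ if $\sigma\notin\Gamma_{a,t}$ and $0$ otherwise. So the degree-$a$ part of the Čech complex has a basis indexed by the $\sigma\notin\Gamma_{a,t}$, placed in degree $|\sigma|$. It is the complex of those augmented cochains of the full simplex $2^{\mathbb Z/n}$ that vanish on $\Gamma_{a,t}$, that is, the relative cochain complex of $(2^{\mathbb Z/n},\Gamma_{a,t})$, shifted by one. Since the full simplex is acyclic, the long exact sequence of the pair gives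
$$H^i_{\mathfrak m}(J^t)_a\cong\widetilde H^{i-2}(\Gamma_{a,t};K). \tag{8}$$
For the triangle, $H^1_{\mathfrak m}(J^2)_{(1,1,1)}\cong\widetilde H^{-1}(\{\emptyset\})=K$. This is the element $x_1x_2x_3$ of $S/J^2$ again.

**Step 2: multiplication is restriction.** Let $x^bT^s\in R$. By Lemma 1, $b(V_c)\ge k_cs$ for all $c$. So if $c$ is not violated by $(a,t)$, it is not violated by $(a+b,t+s)$. Hence $\Gamma_{a+b,t+s}\subseteq\Gamma_{a,t}$. Multiplication by $x^bT^s$ sends the basis element of the Čech complex indexed by $\sigma$ in degree $(a,t)$ to the one indexed by $\sigma$ in degree $(a+b,t+s)$. It is thus the inclusion of cochains vanishing on $\Gamma_{a,t}$ into cochains vanishing on $\Gamma_{a+b,t+s}$. By naturality of the connecting map, under (8) it becomes the restriction $\widetilde H^{i-2}(\Gamma_{a,t})\to\widetilde H^{i-2}(\Gamma_{a+b,t+s})$.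

**Step 3: the cohomology of $\Sigma$.** Let $\tau$ be a transversal. Then $\partial\tau\subseteq\Sigma$. Send each vertex $i\in C_r$ to $\tau_r$. A face $\sigma\in\Sigma$ goes to $\rho(\sigma)=\{\tau_r:\sigma\cap C_r\neq\emptyset\}$, which is a proper subset of $\tau$. So $\rho:\Sigma\to\partial\tau$ is simplicial and restricts to the identity on $\partial\tau$. The set $\sigma\cup\rho(\sigma)$ misses the same classes as $\sigma$, hence lies in $\Sigma$, and $\rho$, viewed as a map to $\Sigma$, is contiguous to $\mathrm{id}_\Sigma$. Therefore the inclusion $\partial\tau\hookrightarrow\Sigma$ induces isomorphisms on reduced cohomology, and $\widetilde H^{d-2}(\Sigma)=K$. (For $d=1$ both complexes are $\{\emptyset\}$.)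

## 7. Depth $d-1$ and monomials one transversal short of $J^t$

**Proposition 2.** For $t\ge1$ we have $H^d_{\mathfrak m}(J^t)\ne0$ if and only if

$(P_t)$ there is $a\in\mathbb Z^n$ such that for every transversal $\tau$ there is $y^\tau\in\mathbb N^n$ with $|y^\tau|=t$ and $Ay^\tau=a+e_\tau$.

In the hexagon, $a=\mathbf 1$ satisfies $(P_4)$, by the factorizations in Section 3.

*Proof that $(P_t)$ implies $H^d_{\mathfrak m}(J^t)\neq0$.* We show that $\Gamma_{a,t}=\Sigma$. By (2), $a(C_r)=m't-1$, so every jump cycle is violated by $(a,t)$. Let $c$ be any other simple cycle. By (4), $V_c$ contains no class, so we can pick from each class an element outside $V_c$ and obtain a transversal $\tau$ disjoint from $V_c$. Since $x^{a+e_\tau}=x^{Ay^\tau}\in J^t$, Lemma 1 gives $a(V_c)=(a+e_\tau)(V_c)\ge k_ct$. So $c$ is not violated. Hence exactly the jump cycles are violated, $\Gamma_{a,t}=\Sigma$, and $H^d_{\mathfrak m}(J^t)_a\cong\widetilde H^{d-2}(\Sigma)=K\ne0$ by (8).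

**The obstacle in the converse.** Suppose $H^d_{\mathfrak m}(J^t)_a\cong\widetilde H^{d-2}(\Gamma_{a,t})\neq0$. We would like to conclude that $\Gamma_{a,t}=\Sigma$, but nothing so far prevents cycles that use steps from being violated too, and then $\Gamma_{a,t}$ is a more complicated union of simplices. Multiplication by $(g_1\cdots g_nT^n)^Q$ offers help. It raises $a(V_c)-k_ct$ by $Qq_c$, as we compute below, so for large $Q$ it removes every violation except those of the jump cycles. The danger is that it also kills our cohomology class. The next claim says that classes annihilated by $\mathfrak m$ are never killed.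

**Claim.** Let $I=\mathfrak mR$, $H=H^d_I(R)$ and $N=(0:_HI)$. Then each $g_jT$ acts injectively on $N$.

*Proof of the claim.* **Step 1: embed $N$ in a Cohen–Macaulay quotient of $R$.** By (5) there is an $R$-regular sequence $f_1,\dots,f_d$ in $I$. Put $R_i=R/(f_1,\dots,f_i)R$. We show by induction on $i$ that $H^j_I(R_i)=0$ for $j<d-i$ and that $N\cong(0:_{H^{d-i}_I(R_i)}I)$. For $i=0$ this is (5) and the definition of $N$. For the step from $i$ to $i+1\le d$, use $0\to R_i\xrightarrow{f_{i+1}}R_i\to R_{i+1}\to0$. If $j<d-i-1$, then $H^j_I(R_{i+1})$ sits between $H^j_I(R_i)=0$ and $H^{j+1}_I(R_i)=0$, so it vanishes. For $j=d-i-1$ the sequence reads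
$$0=H^{d-i-1}_I(R_i)\to H^{d-i-1}_I(R_{i+1})\to H^{d-i}_I(R_i)\xrightarrow{f_{i+1}}H^{d-i}_I(R_i),$$
so $H^{d-i-1}_I(R_{i+1})$ is the kernel of $f_{i+1}$ on $H^{d-i}_I(R_i)$. Since $f_{i+1}\in I$, this kernel contains all elements killed by $I$, so the two modules have the same elements killed by $I$. This completes the induction. For $i=d$ we get $N\cong(0:_{H^0_I(R_d)}I)=(0:_{R_d}I)\subseteq R_d$.

**Step 2: the associated primes of $N$.** An associated prime of $N$ is an associated prime of $R_d=R/(f_1,\dots,f_d)$, so it has height $d$, because $R$ is Cohen–Macaulay. It contains $I$, since $I$ kills $N$. But $I$ is itself a prime of height $d$, so it equals $I$. Thus $I$ is the only possible associated prime of $N$. The element $g_jT$ is not in $I$, as its image in $F\cong K[g_1,\dots,g_n]$ is $g_j\ne0$. So $g_jT$ is a nonzerodivisor on $N$. $\square$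

*Proof that $H^d_{\mathfrak m}(J^t)\ne0$ implies $(P_t)$.*

**Step 1: choose a class killed by $\mathfrak m$ and push it forward.** The module $H^d_{\mathfrak m}(J^t)$ is $\mathbb Z^n$-graded and each element is killed by a power of $\mathfrak m$. Take a nonzero homogeneous element and multiply it by variables as long as the result can be kept nonzero. This ends with a nonzero homogeneous $\alpha$ with $x_i\alpha=0$ for all $i$, that is, $\alpha\in N$, of some degree $(a,t)$. Put $\alpha'=(g_1\cdots g_nT^n)^Q\alpha$. By the claim $\alpha'\neq0$, and $\alpha'\in N$. As $g_1\cdots g_n=(x_1\cdots x_n)^m$, its degree is $(a',t')=(a+Qm\mathbf 1,\ t+Qn)$. For every simple cycle $c$,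
$$a'(V_c)-k_ct'=a(V_c)-k_ct+Q(m|V_c|-nk_c)=a(V_c)-k_ct+Qq_c .$$
Fix $Q$ so large that only cycles with $q_c=0$, that is, jump cycles, can be violated by $(a',t')$.

**Step 2: all jump cycles are violated by $(a',t')$.** Let $B\subseteq\mathbb Z/d$ be the set of $r$ with $C_r$ violated by $(a',t')$. Then $\Gamma_{a',t'}$ is void if $B=\emptyset$, and otherwise its facets are $(\mathbb Z/n)\setminus C_r$ with $r\in B$. If some $s$ is not in $B$, then in the second case every facet contains $C_s$, so $\Gamma_{a',t'}$ is a cone with apex any vertex of $C_s$. In both cases $\widetilde H^{d-2}(\Gamma_{a',t'})=0$, which contradicts $\alpha'\ne0$. So $B=\mathbb Z/d$, $\Gamma_{a',t'}=\Sigma$, and $a'(C_r)\le m't'-1$ for all $r$.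

**Step 3: the deficiency is exactly one.** Suppose $a'(C_r)\le m't'-2$ for some $r$, and let $i\in C_r$. Then $(a'+e_i,t')$ still violates all jump cycles and no others, so $\Gamma_{a'+e_i,t'}=\Gamma_{a',t'}=\Sigma$. By Section 6, Step 2, multiplication by $x_i$ on this degree is restriction from $\Sigma$ to $\Sigma$, hence bijective. This contradicts $x_i\alpha'=0$. So $a'(C_r)=m't'-1$ for all $r$. Since $a'(C_r)=a(C_r)+Qmn'$, $m't'=m't+Qm'n$ and $mn'=m'n$, we get
$$a(C_r)=m't-1\qquad\text{for all } r. \tag{9}$$

**Step 4: back at $(a,t)$, no other cycle is violated.** Multiplication by $(g_1\cdots g_nT^n)^Q$ is the restriction $\widetilde H^{d-2}(\Gamma_{a,t})\to\widetilde H^{d-2}(\Sigma)$, where $\Sigma=\Gamma_{a',t'}\subseteq\Gamma_{a,t}$. It maps $\alpha$ to $\alpha'$, so it is nonzero. Suppose some $c$ violated by $(a,t)$ is not a jump cycle. By (4), $V_c$ contains no class, so some transversal $\tau$ is disjoint from $V_c$, and then every subset of $\tau$ is a face of $\Gamma_{a,t}$. Consider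
$$\widetilde H^{d-2}(\Gamma_{a,t})\to\widetilde H^{d-2}(\Sigma)\xrightarrow{\ \cong\ }\widetilde H^{d-2}(\partial\tau).$$
The composite is nonzero. It is the restriction along $\partial\tau\subseteq\Gamma_{a,t}$, so it also factors through $\widetilde H^{d-2}(2^\tau)=0$, because $\partial\tau\subseteq2^\tau\subseteq\Gamma_{a,t}$. This is a contradiction. So exactly the jump cycles are violated by $(a,t)$, each with deficiency $1$ by (9).

**Step 5: add a transversal.** For any transversal $\tau$ we have $(a+e_\tau)(C_r)=m't$, and all other inequalities hold already for $a$, hence for $a+e_\tau$. So $x^{a+e_\tau}\in J^t$ by Lemma 1. That is, $Ay^\tau\le a+e_\tau$ for some $y^\tau\in\mathbb N^n$ with $|y^\tau|=t$. The coordinate sum of $a+e_\tau$ is $d(m't-1)+d=mt$, which is also that of $Ay^\tau$. So $Ay^\tau=a+e_\tau$, which is $(P_t)$. $\square$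

**Reduction of Theorem B.** We have $(P_t)\Rightarrow(P_{t+1})$: replace $a$ by $a+Ae_1$ and $y^\tau$ by $y^\tau+e_1$. By (7) and Proposition 2, Theorem B follows once we know that $1\le t_0\le n-d$ and

1. $(P_{t_0})$ holds;
2. $(P_t)$ implies $t\ge t_0$.

What remains is a problem about integer vectors.

## 8. Jump distances along a transversal: $(P_{t_0})$ holds

**Step 1: the range of $t_0$.** Dividing by $d$, the congruence $ms\equiv d\pmod n$ is equivalent to $m's\equiv1\pmod{n'}$. Since $\gcd(m',n')=1$ and $n'\ge2$, this means $s\equiv\delta\pmod{n'}$ for a unique $\delta\in[1,n'-1]$. As $\delta\le n'-1\le d(n'-1)=n-d$, the number $\delta$ competes in the maximum defining $t_0$, and so $1\le\delta\le t_0\le n-d$.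

**Step 2: what $y^\tau$ must look like.** Try $a=k\mathbf 1$. By (1), $Ay=k\mathbf 1+e_\tau$ forces $y_i-y_{i-m}=[i\in\tau]-[i-1\in\tau]$, where $[\,\cdot\,]$ is $1$ for a true statement and $0$ for a false one. Walk along a class $C_r$ in jumps of $m$: the value of $y$ goes up by one on arrival at $\tau_r$ and down by one on arrival at $\tau_{r-1}+1$. So up to constants on classes, $y$ is the indicator of the stretch from $\tau_r$ to just before $\tau_{r-1}+1$. This motivates the following definitions.

For a transversal $\tau$ and $r\in\mathbb Z/d$, let $l_r=l_r(\tau)\in\{0,\dots,n'-1\}$ be the number with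
$$\tau_r+l_rm\equiv\tau_{r-1}+1\pmod n .$$
It exists and is unique, because both $\tau_r$ and $\tau_{r-1}+1$ lie in $C_r$, an orbit of $i\mapsto i+m$ with $n'$ elements. Put $L=L(\tau)=\sum_rl_r$, let $\mathrm{arc}_r=\{\tau_r+qm:0\le q<l_r\}\subseteq C_r$, and let $\chi^\tau$ be the indicator vector of $\bigcup_r\mathrm{arc}_r$. So $|\chi^\tau|=L$.

**Step 3: two properties.** Summing the defining congruence over $r$, the $\tau$'s cancel and $mL\equiv d\pmod n$. Also $L\le d(n'-1)=n-d$. By definition of $t_0$ and Step 1,
$$L\le t_0,\qquad L\equiv t_0\pmod{n'}. \tag{10}$$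
Let $i\in C_r$. Because $l_r\le n'-1$, the point $\tau_r-m=\tau_r+(n'-1)m$ is not in $\mathrm{arc}_r$. So along $C_r$ the indicator rises exactly at $\tau_r$ and falls exactly at $\tau_r+l_rm=\tau_{r-1}+1$ (if $l_r=0$ these coincide and the two contributions below cancel). As $i\in\tau$ iff $i=\tau_r$, and $i-1\in\tau$ iff $i-1=\tau_{r-1}$, we get
$$\chi^\tau_i-\chi^\tau_{i-m}=[i\in\tau]-[i-1\in\tau]\qquad\text{for all } i. \tag{11}$$

*Example.* In the hexagon take $\tau_0=4$, $\tau_1=1$. Then $1+2l_1\equiv5$ gives $l_1=2$, and $4+2l_0\equiv2\pmod 6$ gives $l_0=2$, so $L=4$ and $\chi^\tau=e_1+e_3+e_4+e_6$. For $\tau_0=2$, $\tau_1=1$ we get $l_1=1$, $l_0=0$, $L=1$, $\chi^\tau=e_1$. In accordance with (10), $1\equiv4\pmod 3$.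

**Step 4: the solution for $t=t_0$.** Let $k=(m't_0-1)/n'$. By Step 1 this is an integer, and $k\ge0$. Let $a=k\mathbf 1$. For a transversal $\tau$ put
$$y^\tau=\chi^\tau+\frac{t_0-L}{n'}\,e_{C_0}.$$
By (10), $y^\tau\in\mathbb N^n$, and $|y^\tau|=L+(t_0-L)=t_0$. The vector $e_{C_0}$ does not change $y_i-y_{i-m}$, so by (1) and (11)
$$(Ay^\tau)_i-(Ay^\tau)_{i-1}=[i\in\tau]-[i-1\in\tau]=(e_\tau)_i-(e_\tau)_{i-1}.$$
So $Ay^\tau-(k\mathbf 1+e_\tau)$ is a constant vector. Its coordinate sum is $mt_0-nk-d$, and $nk=dn'k=d(m't_0-1)=mt_0-d$, so the sum is $0$. Hence $Ay^\tau=a+e_\tau$ for every $\tau$, and $(P_{t_0})$ holds. $\square$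

*Example.* In the hexagon, $k=(4-1)/3=1$. For $\tau=\{1,4\}$, $y^\tau=\chi^\tau$ gives $g_1g_3g_4g_6=(x_1x_2)(x_3x_4)(x_4x_5)(x_6x_1)$. For $\tau=\{1,2\}$, $y^\tau=e_1+e_2+e_4+e_6$ gives $(x_1x_2)(x_2x_3)(x_4x_5)(x_6x_1)=x_1^2x_2^2x_3x_4x_5x_6$.

## 9. Averaging over translates: $(P_t)$ implies $t\ge t_0$

**Step 1: a worst transversal.** We construct $\tau$ with $L(\tau)=t_0$. Choose integers $l_r\in[0,n'-1]$ with $\sum_rl_r=t_0$, which is possible since $0\le t_0\le d(n'-1)$. Choose any $\tau_0\in C_0$ and put $\tau_r=\tau_{r-1}+1-l_rm$ for $r=1,\dots,d-1$. As $d\mid m$, we have $\tau_r\in C_r$, and $l_r(\tau)=l_r$ for $r=1,\dots,d-1$ by construction. For $r=0$ we use $mt_0\equiv d$: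
$$\tau_{d-1}+1=\tau_0+d-m(t_0-l_0)\equiv\tau_0+l_0m\pmod n,$$
so $l_0(\tau)=l_0$ as well. For $u\in\mathbb Z/n'$ the translate $\tau^{(u)}=\tau+um$ is well defined, as $n'm=m'n\equiv0$. It is a transversal with the same $l_r$. Given $a$ and the vectors $y^\tau$ from $(P_t)$, write $y^u=y^{\tau^{(u)}}$ and $\chi^u=\chi^{\tau^{(u)}}$. Then $|\chi^u|=t_0$.

**Why one transversal is not enough.** If $a$ is constant, then $y^u=\chi^u+c_r$ on $C_r$ with constants $c_r$. At $p=\tau^{(u)}_r-m$, where $\chi^u$ vanishes, $y^u_p\ge0$ gives $c_r\ge0$, and $t=t_0+n'\sum_rc_r\ge t_0$. For general $a$, an extra vector $\beta\geq 0$ enters. If $\beta$ is positive at $p$, the constant $c_r$ may be $-1$, and the bound from a single transversal can drop below $t_0$. We therefore add up the bounds over all translates.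

**Step 2: the shape of $y^u$.** By (1) applied to $Ay^u=a+e_{\tau^{(u)}}$, and by (11),
$$(y^u-\chi^u)_i-(y^u-\chi^u)_{i-m}=a_i-a_{i-1}\qquad\text{for all } u \text{ and } i .$$
The right side does not depend on $u$, so for two values of $u$ the vectors $y^u-\chi^u$ differ by a constant on each class. Let $\beta$ be $y^0-\chi^0$, normalized on each class by subtracting its minimum there. Then $\beta\in\mathbb Z^n$ is independent of $u$, $\min_{C_r}\beta=0$ for each $r$, and there are integers $c^u_r$ with
$$y^u_i=\beta_i+\chi^u_i+c^u_r\qquad(i\in C_r). \tag{12}$$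
Let $Z_r=\{i\in C_r:\beta_i=0\}\neq\emptyset$. Off $Z_r$ we have $\beta_i\ge1$.

**Step 3: lower bounds for $c^u_r$.** Let $p^u_r=\tau^{(u)}_r-m\in C_r$. As in Section 8, $l_r\le n'-1$ gives $\chi^u_{p^u_r}=0$. Hence:

* if $p^u_r\in Z_r$, then (12) at $p^u_r$ reads $c^u_r=y^u_{p^u_r}\ge0$;
* in any case, (12) at a point $i\in Z_r$ gives $0\le y^u_i=\chi^u_i+c^u_r\le1+c^u_r$, so $c^u_r\ge-1$.

Together, $\sum_rc^u_r\ge-\#\{r:p^u_r\notin Z_r\}$.

**Step 4: the bound from one translate.** Summing (12) over all $i$, and using $|\chi^u|=t_0$ and $|C_r|=n'$,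
$$t=|y^u|=\sum_i\beta_i+t_0+n'\sum_rc^u_r\ \ge\ \sum_r|C_r\setminus Z_r|+t_0-n'\,\#\{r:p^u_r\notin Z_r\}.$$

**Step 5: sum over the $n'$ translates.** For fixed $r$, the point $p^u_r=\tau_r-m+um$ runs exactly once through $C_r$ as $u$ runs through $\mathbb Z/n'$. So $\sum_u\#\{r:p^u_r\notin Z_r\}=\sum_r|C_r\setminus Z_r|$, and
$$n't\ \ge\ n'\sum_r|C_r\setminus Z_r|+n't_0-n'\sum_r|C_r\setminus Z_r|=n't_0 .$$
Hence $t\ge t_0$. $\square$

**Conclusion of the proof of Theorem B.** By Section 8, $1\le t_0\le n-d$ and $(P_{t_0})$ holds, hence $(P_t)$ holds for all $t\ge t_0$. By the present section it holds for no $t<t_0$. With Proposition 2 and (7), for $t\ge1$ we get $\operatorname{depth}(S/J_{n,m}^t)=d-1$ if and only if $t\ge t_0$. Together with Theorem A, both the minimum over $t\ge1$ and the limit as $t\to\infty$ of $\operatorname{depth}(S/J_{n,m}^t)$ are equal to $d-1$. $\blacksquare$
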